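# Semigroup varieties with completely regular square are upper-modular

## 1. A guess borrowed from groups

Take a variety $\mathcal V$ of semigroups such that in every member $S$ the set $S^2$ of products of two elements is a union of groups. Does $\mathcal V$ behave well, with respect to the modular law, inside the lattice of *all* semigroup varieties? The first guess is **yes**: groups are the standard source of modularity, because group congruences permute, and in our varieties everything except possibly the irreducible elements lives inside groups.

There is an obvious worry. The hypothesis speaks about $\mathcal V$ alone, while the law to be checked also involves an arbitrary variety $\mathcal Z$. We make the guess precise and test it.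

Let $\mathbf{SEM}$ be the lattice of all semigroup varieties ordered by inclusion; $\wedge$ is intersection and $\vee$ is join.

**Definition.** An element $x$ of a lattice $L$ is *upper-modular* if $y\vee(x\wedge z)=x\wedge(y\vee z)$ for all $y,z\in L$ with $y\le x$. A semigroup variety is *upper-modular* if it is an upper-modular element of $\mathbf{SEM}$.

*Example.* In the pentagon $\{0,1,x,y,z\}$ with $0<y<x<1$ and $z$ a complement of both $x$ and $y$, the element $x$ is not upper-modular: $y\vee(x\wedge z)=y$, but $x\wedge(y\vee z)=x$.

**Definition.** A semigroup is *completely regular* if it is a union of groups. A semigroup variety is a *variety of semigroups with completely regular square* if $S^2$ is completely regular for every member $S$.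

*Examples.* The variety $xy=0$ qualifies, since $S^2=\{0\}$. The variety $xyz\approx xy$ qualifies: $(xy)(xy)\approx xy$ holds in it, so all elements of $S^2$ are idempotent. The semigroup $\{a,a^2,0\}$ with $a^3=0$ lies in no such variety, since $a^2\in S^2$ and $(a^2)^2=0\neq a^2$.

**The statement we shall prove.**

> **Theorem 1.** Every variety of semigroups with completely regular square is an upper-modular element of $\mathbf{SEM}$.

**First test: atoms.** Let $x$ be an atom of a lattice with $0$. If $y=0$, both sides of the law are $x\wedge z$. If $y=x$, both sides are $x$. So atoms are always upper-modular. This covers the varieties of semilattices, of left zero semigroups ($xy\approx x$), and of semigroups with $xy=0$, but it tests nothing: the law is interesting only when there is something strictly between $0$ and $x$. For a real test we pass to congruences.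

## 2. Fully invariant congruences, and the case of groups

Let $F$ be the free semigroup over a countably infinite alphabet, and $F^1=F\cup\{1\}$. "Word" means element of $F$ unless the empty word is explicitly allowed. A *letter* is a word of length $1$; $|u|$ is the length of $u$; $c(u)$ is the set of letters occurring in $u$, with $c(1)=\varnothing$. A congruence on $F$ is *fully invariant* if it is preserved by all endomorphisms of $F$, that is, by all substitutions of words for letters.

We use the textbook Galois correspondence: $\mathbf{SEM}$ is anti-isomorphic to the lattice of fully invariant congruences on $F$; a variety corresponds to the set of identities $u\approx w$ that it satisfies. In the lattice of congruences, meet is $\cap$, and $\rho\vee\sigma$ is the transitive closure of $\rho\cup\sigma$. So $(a,d)\in\rho\vee\sigma$ means that there is a *chain* $a=w_0,w_1,\dots,w_k=d$ in which each $(w_i,w_{i+1})$ lies in $\rho$ (a $\rho$-step) or in $\sigma$ (a $\sigma$-step). We write $\nabla$ for the universal congruence. Greek letters denote congruences and Latin letters denote words.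

Let $\mathcal V,\mathcal Y,\mathcal Z$ correspond to $\nu,\eta,\zeta$. Since order is reversed, $\mathcal V$ is upper-modular if and only if
$$\eta\cap(\nu\vee\zeta)=\nu\vee(\eta\cap\zeta)\qquad\text{for all fully invariant }\eta\supseteq\nu\text{ and all fully invariant }\zeta. \tag{1}$$
The inclusion $\supseteq$ always holds: $\nu$ and $\eta\cap\zeta$ are both contained in $\eta$ and in $\nu\vee\zeta$.

**Second test: periodic group varieties.** Let all members of $\mathcal V$ be groups satisfying $x^n=1$, where $n\ge2$. Then $gh^n\mathrel\nu g\mathrel\nu h^ng$ for all words $g,h$. Let $(a,d)\in\eta\cap(\nu\vee\zeta)$, and take a chain of $\nu$- and $\zeta$-steps from $a$ to $d$. Merging steps of the same kind and inserting trivial $\nu$-steps, we may assume that the kinds alternate. If there are at least two $\zeta$-steps, there is a segment $g\mathrel\zeta h\mathrel\nu k\mathrel\zeta l$. Put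
$$t_1=g\,h^{n-1}k,\qquad t_2=h\,h^{n-1}l. \tag{2}$$
Then $t_1\mathrel\nu g h^{n-1}h=gh^n\mathrel\nu g$ and $t_2=h^nl\mathrel\nu l$, while $t_1\mathrel\zeta t_2$ because $g\mathrel\zeta h$ and $k\mathrel\zeta l$. The segment can be replaced by $g\mathrel\nu t_1\mathrel\zeta t_2\mathrel\nu l$, with one $\zeta$-step fewer. Repeating, we reach $a\mathrel\nu t_1\mathrel\zeta t_2\mathrel\nu d$ (or just $a\mathrel\nu d$). Now $\nu\subseteq\eta$ and $a\mathrel\eta d$ give $t_1\mathrel\eta t_2$, so $(t_1,t_2)\in\eta\cap\zeta$ and $(a,d)\in\nu\vee(\eta\cap\zeta)$. This is (1), for *arbitrary* $\zeta$. The guess passes.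

## 3. Where cancellation breaks: semilattices against left zero semigroups

The sensible first approach is to run (2) in general. It used one thing: $h^n$ is an identity for $g$ and for $l$ modulo $\nu$. In a union of groups this is guaranteed only if $g,h,l$ lie in the same group, and a chain may leave the group in which it starts.

Here is the smallest instance. Let $\sigma$ be the congruence of semilattices, $u\mathrel\sigma w\iff c(u)=c(w)$, and let $\lambda$ be the congruence of left zero semigroups: $u\mathrel\lambda w$ if and only if $u,w$ have the same first letter. Take $\nu=\sigma$, $\zeta=\lambda$. For distinct letters $x,r$,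
$$x\mathrel\lambda xr\mathrel\sigma rx\mathrel\lambda r .$$
Here (2) gives $t_1=x(xr)^{n-1}rx$, which is not $\sigma$-related to $x$. No other choice of $t_1,t_2$ helps: if $x\mathrel\sigma t_1\mathrel\lambda t_2\mathrel\sigma r$, then $t_1$ is a power of $x$ and $t_2$ is a power of $r$, and their first letters differ. So $\nu\vee\zeta$ is really larger than $\nu\circ\zeta\circ\nu$. The law (1) is not violated (semilattices form an atom); it is the *method* that fails.

Two observations repair it.

* If $a$ and $d$ already lie in the same group modulo $\nu$, with identity represented by $e=a^n$, then we may replace each word $w_i$ of the chain by $ew_ie$. With some care about letters, this pushes the whole chain into the group, and then (2) works.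
* So what must be proved is that $a$ and $d$ lie in the same group modulo $\nu$. Here the hypotheses on $\eta$ and $\zeta$ have to be used. In the example they say nothing because $\eta\cap\zeta\not\subseteq\nu$, so we first normalize the situation to have $\eta\cap\zeta\subseteq\nu$.

Proving this second point is most of the work. One half (being $\mathcal R$-related modulo $\nu$) will be Proposition 5; the other half is its mirror image.

## 4. Normalization: $n$-triples

Let $\kappa_n$ be the fully invariant congruence generated by the pair $(xr,(xr)^{n+1})$, where $x\neq r$ are letters.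

**Step 4.1.** *The aim is to turn the hypothesis on squares into one identity: if $\mathcal V$ has completely regular square, then $\nu\supseteq\kappa_n$ for some $n\ge2$.* Let $S=\langle x\rangle$ be the free monogenic semigroup of $\mathcal V$. Then $S^2=\{x^2,x^3,\dots\}$ is a union of groups, so $x^2$ lies in a subgroup of $S^2$, whose identity is some $x^j$ with $j\ge2$. Thus $x^2=x^{2+j}$, so $S$ is finite of index at most $2$. Let $p$ be its period. Since $S$ is free, $s^2=s^{2+p}$ for every element $s$ of every member of $\mathcal V$. If $s$ is a product of two elements, then $s$ lies in a subgroup, and cancelling $s$ there gives $s=s^{1+p}$, hence $s=s^{1+2p}$. Take $n=2p$.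

**Definition.** Let $n\ge2$. An *$n$-triple* is a triple $(\nu,\eta,\zeta)$ of fully invariant congruences on $F$ with $\kappa_n\subseteq\nu\subseteq\eta$ and $\eta\cap\zeta\subseteq\nu$.

*Example.* Let $\nu,\eta,\zeta$ be the congruences of abelian groups of exponent dividing $6,2,3$: two words are related if each letter occurs in them equally often modulo $6$, $2$, $3$ respectively. Then $\eta\cap\zeta=\nu$, and $(\nu,\eta,\zeta)$ is a $6$-triple. Here $\nu\vee\zeta=\zeta$, so $\eta\cap(\nu\vee\zeta)=\nu$.

> **Theorem A.** For every $n$-triple $(\nu,\eta,\zeta)$, $\ \eta\cap(\nu\vee\zeta)\subseteq\nu$.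

**Step 4.2.** *The aim is to show that Theorem A implies Theorem 1.* Let $\kappa_n\subseteq\nu\subseteq\eta$ and let $\zeta$ be any fully invariant congruence. Put $\nu_1=\nu\vee(\eta\cap\zeta)$. Then $\nu\subseteq\nu_1\subseteq\eta$, $\eta\cap\zeta\subseteq\nu_1$, and $\nu_1\vee\zeta=\nu\vee\zeta$. So $(\nu_1,\eta,\zeta)$ is an $n$-triple, and Theorem A gives $\eta\cap(\nu\vee\zeta)=\eta\cap(\nu_1\vee\zeta)\subseteq\nu_1$. This is the nontrivial inclusion of (1).

From now on $n\ge2$ is fixed.

## 5. Green's relations modulo a congruence containing $\kappa_n$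

Let $\rho\supseteq\kappa_n$ be fully invariant and $T=F/\rho$. We collect what we need about $T$.

**Powers.** The elements of $T^2$ are the classes of words of length at least $2$, and every $s\in T^2$ satisfies $s=s^{n+1}$. So $s$ lies in the cyclic group $\{s,\dots,s^n\}$ with identity $s^n$, and $T^2$ is completely regular. For an arbitrary $s\in T$ we have $s^2=(s^2)^{n+1}=s^{2+2n}$ and $s^3=s^{3+3n}$. So $\langle s\rangle$ has index at most $2$ and period dividing $\gcd(2n,3n)=n$. Hence $s^{2+n}=s^2$, and, as $n\ge2$, $s^n$ is idempotent.

**Green's relations.** For words $u,w$ of length $\ge2$ put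
$$u\,R_\rho\,w\iff u^nw\mathrel\rho w\text{ and }w^nu\mathrel\rho u,\qquad u\,L_\rho\,w\iff wu^n\mathrel\rho w\text{ and }uw^n\mathrel\rho u,$$
and $H_\rho=R_\rho\cap L_\rho$. These are Green's relations $\mathcal R,\mathcal L,\mathcal H$ of $T^2$, pulled back to words of length $\ge2$. Indeed, if $t=sc$ in $T^2$, then $s^nt=s^{n+1}c=sc=t$; conversely, $s^nt=t$ means $t=s(s^{n-1}t)$. In particular, $R_\rho$, $L_\rho$, $H_\rho$ are equivalences. Since $T^2$ is completely regular, its $\mathcal H$-classes are groups. Three immediate facts: if $\rho\subseteq\sigma$, then $R_\rho\subseteq R_\sigma$; if $u\mathrel\rho w$ and $|u|,|w|\ge2$, then $u\,H_\rho\,w$ (for example $u^nw\mathrel\rho w^{n+1}\mathrel\rho w$); and $u^n\,H_\rho\,u$.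

*Example.* For $\sigma$ (same content), $R_\sigma$ is "same content". For $\lambda$ (same first letter), $R_\lambda$ is "same first letter", while any two words of length $\ge2$ are $L_\lambda$-related.

**Definition.** A congruence $\rho$ on $F$ is *content preserving*, or *c.p.*, if $u\mathrel\rho w$ implies $c(u)=c(w)$. It *isolates letters* if every letter is alone in its $\rho$-class.

A join of two c.p. congruences is c.p., as one sees along a chain. For example $\sigma$ is c.p. and $\lambda$ is not; the congruence of $xr=0$, which identifies all words of length $\ge2$, isolates letters.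

We also recall Clifford's theorem: in a completely regular semigroup, $\mathcal J$ is a semilattice congruence whose classes are completely simple semigroups. In a completely simple semigroup every idempotent is primitive: if $e,f$ are idempotents with $f\le e$ (that is, $ef=fe=f$), then $f=e$.

**Lemma 1.** *Let $\rho\supseteq\kappa_n$ be fully invariant.*

*(a) Either $x\mathrel\rho x^{n+1}$ for all letters $x$, or $\rho$ isolates letters.*

*(b) If $|u|\ge2$, $w\in F^1$ and $c(w)\subseteq c(u)$, then $uw\,R_\rho\,u$ and $wu\,L_\rho\,u$.*

*(c) If $\rho$ is not c.p., then (b) holds without the assumption $c(w)\subseteq c(u)$. In particular $uwu\,H_\rho\,u$, so $(uwu)^n\mathrel\rho u^n$, whenever $|u|\ge2$.*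

**Proof of (a).** *The aim is to turn any nontrivial relation on a letter into the standard one.* Let $x\mathrel\rho w\ne x$. If $w$ is a letter, substitute $x^2$ for it. Otherwise $|w|\ge 2$; map all letters to $x$. In both cases
$$x\mathrel\rho x^k\quad\text{for some }k\ge2. \tag{3}$$
So far only full invariance was used. Now $x^k\mathrel\rho x^{k+n}$ since $k\ge2$, so $x\mathrel\rho x^k\mathrel\rho x^kx^n\mathrel\rho x\,x^n$. By full invariance this holds for every letter.

**Proof of (b), first step: $\mathcal J$-classes depend only on content.** *The aim is to find the $\mathcal J$-class in $T^2$ of a word of length $\ge 2$.* Write $J(s)$ for the $\mathcal J$-class of $s$ in $T^2$, so $J(ss')=J(s)\wedge J(s')$ for $s,s'\in T^2$. Let $s,t\in T$. Then $st=(st)^q$ for some $q\ge4$, and $(st)^4=(sts)(ts)(tst)$. So $st\in T^2(ts)T^2$, and by symmetry $J(st)=J(ts)$. Put $\delta(s)=J(s^2)$ for $s\in T$. Then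
$$J(st)=J(st)\wedge J(ts)=J(st\cdot ts)=J(s\cdot t^2s)=J(t^2s\cdot s)=J(t^2)\wedge J(s^2)=\delta(s)\wedge\delta(t),$$
where the fourth equality is the rule $J(st)=J(ts)$ applied to $s$ and $t^2s$. Also $\delta(st)=J((st)^2)=J(st)$. Thus $\delta:T\to T^2/\mathcal J$ is a homomorphism, and it agrees with $J$ on $T^2$. So for $|u|\ge2$ the $\mathcal J$-class of $u$ is $\bigwedge_{x\in c(u)}\delta(x)$.

**Proof of (b), second step.** *The aim is to use primitivity inside one $\mathcal J$-class.* The case $w=1$ is trivial. If $c(w)\subseteq c(u)$, then $u$ and $uw$ lie in the same $\mathcal J$-class, a completely simple semigroup. In $T$ put $e=u^n$ and $f=(uw)^n$; these are idempotents of that class. Since $u^{n+1}=u$ in $T$, we have $ef=f$. Then $fe\cdot fe=f(ef)e=fe$, so $fe$ is idempotent; and $e\cdot fe=fe=fe\cdot e$, so $fe\le e$. By primitivity $fe=e$. Hence $u^n\cdot uw=uw$ and $(uw)^nu=fu=feu=eu=u$, that is, $u\,R_\rho\,uw$. The second claim is dual.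

**Proof of (c).** *The aim is to show that without content preservation there is only one $\mathcal J$-class.* Let $p\mathrel\rho q$ with $t\in c(p)\setminus c(q)$. Mapping all letters except $t$ to a letter $r\neq t$, we get $p(r,t)\mathrel\rho r^i$ with $i\ge1$ and $t\in c(p(r,t))$. Applying $\delta$ gives $\delta(r)\le\delta(t)$. An automorphism of $F$ permuting letters induces an automorphism of $T$, so $\delta(r)\le\delta(t)$ for all pairs of distinct letters. So all letters have the same $\delta$-value, $T^2$ has one $\mathcal J$-class, and the second step of (b) applies to all $w$. In particular $u\cdot wu\,R_\rho\,u$ and $uw\cdot u\,L_\rho\,u$. So $uwu$ and $u$ lie in one $\mathcal H$-class, a group, and the identity of this group is represented by both $(uwu)^n$ and $u^n$. $\square$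

The next lemma is how the hypothesis $\eta\cap\zeta\subseteq\nu$ is used. It says that a *single* $\zeta$-step between $R_\eta$-related words gives $R_\nu$-related words.

**Lemma 2.** *Let $(\nu,\eta,\zeta)$ be an $n$-triple, $|A|,|B|\ge2$, $A\mathrel\zeta B$ and $A\,R_\eta\,B$. Then $(A^nB^n,B^{2n})\in\eta\cap\zeta\subseteq\nu$, and $A\,R_\nu\,B$.*

**Proof.** *The aim is to build a pair lying in $\eta$ and $\zeta$ at once.* From $A\mathrel\zeta B$ we get $A^nB^n\mathrel\zeta B^{2n}$. From $A^nB\mathrel\eta B$ we get $A^nB^n\mathrel\eta B^n\mathrel\eta B^{2n}$. So the pair is in $\nu$. Multiply it by $B$ on the right and use $B^{n+1}\mathrel\nu B$: this gives $A^nB\mathrel\nu B^{2n+1}\mathrel\nu B$. Exchanging $A$ and $B$ gives $B^nA\mathrel\nu A$. $\square$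

**Lemma 3.** *Let $(\nu,\eta,\zeta)$ be an $n$-triple with $\eta\subseteq\nu\vee\zeta$. If $\nu$ is c.p., so is $\eta$.*

**Proof.** *The aim is to produce, if $\eta$ is not c.p., a pair in $\eta\cap\zeta$ that breaks content.* Suppose $\nu$ is c.p. and $\eta$ is not. Then $\zeta$ is not c.p., since otherwise $\nu\vee\zeta\supseteq\eta$ would be c.p. As in the proof of Lemma 1(c), a substitution yields a pair $(p(r,t),r^j)\in\zeta$ with $t\in c(p)\subseteq\{r,t\}$ and $j\ge1$. Put $A=r^n$ and $B=(r^ntr^n)^n$. Lemma 1(c) for $\eta$, with $u=r^n$ and $w=t$, gives $B\mathrel\eta(r^n)^n\mathrel\eta A$, and $A$ is idempotent modulo $\eta$. So $p(A,B)\mathrel\eta A\mathrel\eta A^j$. Substituting $r\mapsto A$, $t\mapsto B$ in the pair from $\zeta$ gives $p(A,B)\mathrel\zeta A^j$. Hence $(p(A,B),A^j)\in\eta\cap\zeta\subseteq\nu$. But $t$ occurs in exactly one of these two words, a contradiction. $\square$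

## 6. Reading a word up to a new letter: the operator $\alpha$

We now want to compare $a$ and $d$ from the left. The tool keeps only what stands before some letter not yet used, and forgets the rest.

**Definition.** For a fully invariant congruence $\rho$ on $F$, let $\alpha_\rho$ be the set of all $(u,w)\in F^1\times F^1$ such that $(uxs,wxt)\in\rho$ for some letter $x\notin c(uw)$ and some $s,t\in F^1$. Let $\rho'=\alpha_\rho\cap(F\times F)$ be its restriction to $F$.

If some letter $x\notin c(uw)$ works, any other letter $x_1\notin c(uw)$ works too: apply the automorphism of $F$ that swaps $x$ and $x_1$.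

*Examples.* For $\sigma$, the words $uxw$ and $wxu$ have the same content, so $\alpha_\sigma$ is the universal relation on $F^1$. For $\lambda$, two nonempty words are $\alpha_\lambda$-related if and only if their first letters agree, and $(u,1)\in\alpha_\lambda$ only for $u=1$, because the first letter of $xt$ is $x$; so $\lambda'=\lambda$. Let $\iota$ relate words with the same sequence $i(u)$ of letters in order of first occurrence. It is a fully invariant congruence, since $i(\varphi(u))$ depends only on $i(u)$ for every endomorphism $\varphi$, and $i(uw)$ only on $i(u)$ and $i(w)$. If $i(uxs)=i(wxt)$ with $x\notin c(uw)$, comparing what precedes $x$ gives $i(u)=i(w)$. So $\iota'=\iota$, which is c.p.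

**Lemma 4.**

*(a) $\alpha_\rho$ is a congruence on $F^1$. Its restriction $\rho'$ to $F$ is fully invariant and contains $\rho$. The operator $\alpha$ is monotone.*

*(b) If $\rho'$ is c.p., then $(p,1)\in\alpha_\rho$ only for $p=1$.*

*(c) If $(\nu,\eta,\zeta)$ is an $n$-triple, so is $(\nu',\eta',\zeta')$.*

*(d) Let $(\nu,\eta,\zeta)$ be an $n$-triple with $\nu'$ c.p., let $p,q\in F$, $x\notin c(pq)$, and $(pxs,qxt)\in\nu\vee\zeta$ for some $s,t\in F^1$. Then $(p,q)\in\nu'\vee\zeta'$.*

**Proof of (a).** *The aim is to verify the axioms one by one, each time by a substitution for the marker $x$.* Reflexivity, symmetry and monotonicity are clear.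

Transitivity: let $(u,w),(w,q)\in\alpha_\rho$ and choose one letter $x\notin c(uwq)$ for both, so $uxs\mathrel\rho wxt$ and $wxs_1\mathrel\rho qxt_1$. Let $\psi$ map $x\mapsto xs_1$ and fix all other letters. Then
$$u\,xs_1\,\psi(s)\mathrel\rho w\,xs_1\,\psi(t)\mathrel\rho q\,xt_1\,\psi(t),$$
the first by applying $\psi$, the second by multiplying on the right by $\psi(t)$. So $(u,q)\in\alpha_\rho$.

Left multiplication by $p$: choose $x\notin c(puw)$ and multiply $uxs\mathrel\rho wxt$ by $p$ on the left. Right multiplication by $p$: choose $x\notin c(puw)$ and apply $x\mapsto px$ to $uxs\mathrel\rho wxt$; the results begin with $upx$ and $wpx$.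

Full invariance: let $\varphi$ be an endomorphism of $F$, with $\varphi(1)=1$, let $uxs\mathrel\rho wxt$ with $x\notin c(uw)$, and choose a letter $x_1\notin c(\varphi(u)\varphi(w))$. Apply the endomorphism that equals $\varphi$ on letters other than $x$ and sends $x\mapsto x_1$; the results begin with $\varphi(u)x_1$ and $\varphi(w)x_1$.

Containment: $u\mathrel\rho w$ implies $ux\mathrel\rho wx$ for $x\notin c(uw)$.

**Proof of (b).** *The aim is to turn a relation with the empty word into one between nonempty words.* If $(p,1)\in\alpha_\rho$ with $p\ne1$, then $(pr,r)\in\rho'$ for a letter $r\notin c(p)$, which contradicts c.p.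

**Proof of (c).** *The aim is to show that the condition $\eta\cap\zeta\subseteq\nu$ survives.* By (a), $\kappa_n\subseteq\nu\subseteq\nu'\subseteq\eta'$. We show $\alpha_\eta\cap\alpha_\zeta\subseteq\alpha_\nu$. Let
$$uxs\mathrel\eta wxt,\qquad uxs_1\mathrel\zeta wxt_1,\qquad x\notin c(uw),$$
with the same letter $x$. Put $D=c(uwx)$. Mapping all letters outside $D$ to $x$, we may assume $c(ss_1tt_1)\subseteq D$. Let $m$ be a word with $c(m)=D$, and let $\psi$ map $x\mapsto xm$ and fix other letters. All words below have content $D$ and length at least $2$. Applying $\psi$ to the first relation, $uxm\,\psi(s)\mathrel\eta wxm\,\psi(t)$, so by Lemma 1(b)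
$$uxm\,R_\eta\,uxm\,\psi(s)\,R_\eta\,wxm\,\psi(t)\,R_\eta\,wxm .$$
Put $A=uxm\,\psi(s_1)$ and $B=wxm\,\psi(t_1)$. Applying $\psi$ to the second relation, $A\mathrel\zeta B$. By Lemma 1(b) again, $A\,R_\eta\,uxm\,R_\eta\,wxm\,R_\eta\,B$. Lemma 2 gives $A^nB^n\mathrel\nu B^{2n}$. These two words begin with $ux$ and $wx$, so $(u,w)\in\alpha_\nu$.

**Proof of (d).** *The aim is to push a chain through $\alpha$ while avoiding the empty word.* Take a chain of $\nu$- and $\zeta$-steps from $pxs$ to $qxt$ and multiply all its words by $x$ on the right, so that $x$ occurs in each of them. Let $u_i\in F^1$ be the prefix of the $i$th word before the first occurrence of $x$. Each $(u_i,u_{i+1})$ is in $\alpha_\nu$ or in $\alpha_\zeta$, according to the kind of step; the first and last $u_i$ are $p$ and $q$, both nonempty. By (b), an $\alpha_\nu$-step never joins $1$ with a nonempty word. So a maximal block of consecutive empty $u_i$'s is entered and left by $\alpha_\zeta$-steps: $u_{i-1}\mathrel{\alpha_\zeta}1$ and $1\mathrel{\alpha_\zeta}u_{j+1}$. By transitivity of $\alpha_\zeta$ we have $u_{i-1}\mathrel{\alpha_\zeta}u_{j+1}$, and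 the block can be deleted. What remains is a chain of nonempty words. $\square$

## 7. Words related by $\eta$ are $R_\nu$-related

**Proposition 5.** *Let $N\ge1$ and assume that for all $n$-triples $(\nu_*,\eta_*,\zeta_*)$, every pair $(p,q)\in\eta_*\cap(\nu_*\vee\zeta_*)$ with $|c(p)|<N$ lies in $\nu_*$. Let $(\nu,\eta,\zeta)$ be an $n$-triple with $\eta\subseteq\nu\vee\zeta$, and let $(a,d)\in\eta$, $|a|,|d|\ge2$, $|c(a)|=N$. Then $a\,R_\nu\,d$.*

The proof splits according to whether $\eta'$ is content preserving. If it is, we can strip off the last new letter and use the assumption for smaller $N$. If it is not, then $R_\nu$ and $R_\eta$ turn out to be so coarse that they see at most the first two letters of a word, and they can be listed.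

### 7.1. The case where $\eta'$ is content preserving: induction on content

**Step B1.** *The aim is to dispose of one-letter words.* Since $\nu\subseteq\eta\subseteq\eta'$ and $\nu'\subseteq\eta'$, all of $\nu,\eta,\nu'$ are c.p. Put $C=c(a)=c(d)$. If $|C|=1$, then $a=x^i$ and $d=x^j$ with $i,j\ge2$, and $a\,R_\nu\,x^2\,R_\nu\,d$ by Lemma 1(b).

**Step B2.** *The aim is to show that the last letter to appear is the same in $a$ and $d$.* Let $|C|\ge2$. Write $a=a_1xa_2$ with $x\notin c(a_1)$ and $c(a_1x)=C$, and $d=d_1\tilde xd_2$ with $\tilde x\notin c(d_1)$ and $c(d_1\tilde x)=C$. Then $a_1,d_1\ne1$. Suppose $x\ne\tilde x$. Then $x\in c(d_1)$, so $d_1=d_3xd_4$ with $x\notin c(d_3)$; also $\tilde x\notin c(d_3)$, while $\tilde x\in c(a_1)$. From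
$$a_1\,x\,a_2\mathrel\eta d_3\,x\,d_4\tilde xd_2$$
we get $(a_1,d_3)\in\alpha_\eta$. If $d_3\ne1$, this contradicts that $\eta'$ is c.p., because of the letter $\tilde x$. If $d_3=1$, it contradicts Lemma 4(b), since $a_1\ne1$. So $x=\tilde x$.

**Step B3.** *The aim is to apply the assumption to the prefixes.* Now $a_1xa_2\mathrel\eta d_1xd_2$ gives $(a_1,d_1)\in\eta'$. Since $(a_1xa_2,d_1xd_2)\in\eta\subseteq\nu\vee\zeta$ and $\nu'$ is c.p., Lemma 4(d) gives $(a_1,d_1)\in\nu'\vee\zeta'$. By Lemma 4(c), $(\nu',\eta',\zeta')$ is an $n$-triple, and $|c(a_1)|=N-1$. By assumption $(a_1,d_1)\in\nu'$.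

**Step B4.** *The aim is to return from prefixes to whole words.* We have $a_1xs\mathrel\nu d_1xt$ for some $s,t\in F^1$; here we may use our letter $x$, as $x\notin c(a_1d_1)$. Mapping letters outside $C$ to $x$, we may assume $c(st)\subseteq C$. Since $c(a_1x)=c(d_1x)=C$ and both words have length at least $2$, Lemma 1(b) gives
$$a\,R_\nu\,a_1x\,R_\nu\,a_1xs\,R_\nu\,d_1xt\,R_\nu\,d_1x\,R_\nu\,d .$$

### 7.2. The case where $\eta'$ is not content preserving: three possible relations

**Step A1.** *The aim is to show that $\nu'$ is not c.p. either.* Suppose it is. If $(p,q)\in\eta'$, then $(pxs,qxt)\in\eta\subseteq\nu\vee\zeta$ for suitable $x\notin c(pq)$, $s,t$, so $(p,q)\in\nu'\vee\zeta'$ by Lemma 4(d). Thus $\eta'\subseteq\nu'\vee\zeta'$, and Lemma 3 applies to the $n$-triple $(\nu',\eta',\zeta')$: $\eta'$ is c.p., a contradiction.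

For $\rho\in\{\nu,\eta\}$ let
$$Q_\rho=\{(g,h):\ |g|,|h|\ge2,\ c(g)=c(h),\ g\,R_\rho\,h\}.$$
Consider three equivalences on words of length $\ge2$: $E_1$ is "same content", $E_2$ is "same content and same first letter", $E_3$ is "same content, same first letter and same second letter". So $E_3\subset E_2\subset E_1$, and $Q_\rho\subseteq E_1$.

*Example.* All three can occur as $Q_\rho$. For $\sigma$ we get $E_1$ and for $\lambda$ we get $E_2$. The variety $xyz\approx xy$ corresponds to the congruence that isolates letters and relates words of length $\ge2$ with the same first two letters. Here $u^nw\mathrel\rho w$ means that $u,w$ have the same first two letters, so $Q_\rho=E_3$. In each example $\rho'$ is not c.p.: it is $F\times F$, then $\lambda$, and in the last case it relates $xr$ to $xrt$ for distinct letters $x,r,t$.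

**Step A2.** *The aim is to show $E_3\subseteq Q_\rho$: nothing beyond content and the first two letters matters.* Let $(g,h)\in E_3$, let $u=x_1x_2$ be the common prefix of length $2$, let $C=c(g)=c(h)$, and let $m_0$ be a word with $c(m_0)=C$. The congruence $\rho'\supseteq\kappa_n$ is not c.p. (by A1 if $\rho=\nu$), and $g$ begins with $u$, so Lemma 1(c) for $\rho'$ gives $g\,R_{\rho'}\,u$. In particular $(g^nu,u)\in\alpha_\rho$, that is, $g^nuxs\mathrel\rho uxt$ for some letter $x\notin C$ and some $s,t\in F^1$. Apply the endomorphism that fixes the letters of $C$, sends $x\mapsto m_0$ and sends all other letters to $x_1$. This gives $g^nu\,m_0s_1\mathrel\rho u\,m_0t_1$ with $c(s_1t_1)\subseteq C$. By Lemma 1(b),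
$$g\,R_\rho\,g^num_0s_1\,R_\rho\,um_0t_1\,R_\rho\,um_0 .$$
Likewise $h\,R_\rho\,um_0$. So $(g,h)\in Q_\rho$.

**Step A3.** *The aim is to show $Q_\rho\in\{E_1,E_2,E_3\}$.* Let $(g,h)\in Q_\rho$. Then $h\mathrel\rho g^nh$, and both words have content $c(g)$.

(i) Suppose $g,h$ have different first letters $x,\tilde x$. Let $(U,W)\in E_1$ be arbitrary. Map $x\mapsto U$ and all other letters to $W$. Then $g^nh$ and $h$ become $\rho$-related words of content $c(U)=c(W)$, beginning with $U$ and with $W$ respectively. By Lemma 1(b), $U\,R_\rho\,W$. Hence $Q_\rho=E_1$.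

(ii) Suppose $g,h$ have the same first letter $t$ and different second letters $r,r_1$. Swapping $g$ and $h$ if necessary, let $r\ne t$. Let $(U,W)\in E_2$ with common first letter $b$, and write $U=bU_1$; here $U_1\neq 1$ since $|U|\ge2$. Map $t\mapsto b$, $r\mapsto U_1$ and all other letters to $b$. Then $g^nh$ becomes a word beginning with $bU_1=U$. As $r_1\ne r$, the word $h$ becomes a word $B_U$ beginning with $bb$. Both images have content $c(U)$, because $t,r\in c(g)=c(h)$. The images are $\rho$-related, so $U\,R_\rho\,B_U$ by Lemma 1(b). In the same way $W\,R_\rho\,B_W$, where $B_W$ begins with $bb$ and has content $c(W)=c(U)$. By Step A2, $B_U\,R_\rho\,B_W$. Hence $U\,R_\rho\,W$, and so $E_2\subseteq Q_\rho$.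

If (i) occurs for some pair, then $Q_\rho=E_1$. If (ii) occurs but (i) never does, then $E_2\subseteq Q_\rho\subseteq E_2$. If neither occurs, then $Q_\rho\subseteq E_3$, so $Q_\rho=E_3$ by Step A2.

**Step A4.** *The aim is to show $Q_\nu=Q_\eta$.* Clearly $Q_\nu\subseteq Q_\eta$. By Lemma 2,
$$\zeta\cap Q_\eta\subseteq Q_\nu. \tag{4}$$
Suppose $Q_\nu\ne Q_\eta$. By Step A3 one of two cases holds.

(i) *$Q_\eta=E_1$ and $Q_\nu\subseteq E_2$.* Then $\nu$ preserves first letters: if $p\mathrel\nu q$ and $c(m_1)=c(pq)$, then $pm_1\mathrel\nu qm_1$ are words of length $\ge2$ with the same content, so $(pm_1,qm_1)\in Q_\nu\subseteq E_2$. But $\eta$ does not preserve first letters: for distinct letters $x,\tilde x$ and $g=x\tilde x$, $h=\tilde xx$ we have $(g,h)\in E_1=Q_\eta$, so $h\mathrel\eta g^nh$, and the first letters are $\tilde x$ and $x$. Since $\eta\subseteq\nu\vee\zeta$, some step of a chain changes the first letter; it must be a $\zeta$-step. So there is $(p,q)\in\zeta$ with different first letters. With $c(m_1)=c(pq)$ we get $(pm_1,qm_1)\in\zeta\cap E_1=\zeta\cap Q_\eta\subseteq Q_\nu\subseteq E_2$ by (4), a contradiction.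

(ii) *$Q_\eta=E_2$ and $Q_\nu=E_3$.* We first see that $\nu$ isolates letters. Otherwise $x\mathrel\nu x^{n+1}$ by Lemma 1(a), hence $(xrx,x^{n+1}rx)\in Q_\nu=E_3$ for distinct letters $x,r$; but the second letters are $r$ and $x$.

For $g=xxr$ and $h=xrx$ we have $(g,h)\in E_2=Q_\eta$, so $h\mathrel\eta g^nh$, and these words have different second letters. Take a chain of $\nu$- and $\zeta$-steps from $h$ to $g^nh$. Delete trivial steps and merge consecutive steps of the same kind, repeatedly, until consecutive words are distinct and the kinds alternate. An interior word of the chain is then an end of a nontrivial $\nu$-step, so it is not a letter. The two ends have length at least $3$. So all words of the chain have length $\ge2$, and some step $(p,q)$ changes the prefix of length $2$. Let $c(m_1)=c(pq)$. The step is not a $\nu$-step, since otherwise $(pm_1,qm_1)\in Q_\nu=E_3$. So $(p,q)\in\zeta$. If $p,q$ have the same first letter, then $(pm_1,qm_1)\in\zeta\cap E_2=\zeta\cap Q_\eta\subseteq Q_\nu=E_3$ by (4), a contradiction. If their first letters differ, then for any letter $t$ we have $(tpm_1,tqm_1)\in\zeta\cap E_2\subseteq Q_\nu=E_3$,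 although the second letters differ; again a contradiction.

**Step A5.** *The aim is to conclude $a\,R_\nu\,d$.* If $\nu$ is c.p., so is $\eta$ by Lemma 3. Then $c(a)=c(d)$, so $(a,d)\in Q_\eta=Q_\nu$, and $a\,R_\nu\,d$. If $\nu$ is not c.p., take $m_1$ with $c(m_1)=c(ad)$. Then $am_1\mathrel\eta dm_1$ have the same content, so $(am_1,dm_1)\in Q_\eta=Q_\nu$, and by Lemma 1(c)
$$a\,R_\nu\,am_1\,R_\nu\,dm_1\,R_\nu\,d .$$
This proves Proposition 5. $\square$

## 8. Cancellation inside one group: proof of Theorem A

We use induction on $N=|c(a)|\ge1$, simultaneously for all $n$-triples. Let $(\nu,\eta,\zeta)$ be an $n$-triple and $(a,d)\in\eta\cap(\nu\vee\zeta)$ with $|c(a)|=N$; assume the theorem for all $n$-triples and all pairs whose first word has fewer than $N$ letters in its content. We must show $a\mathrel\nu d$.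

**Step 8.1.** *The aim is to arrange $\eta\subseteq\nu\vee\zeta$.* Replace $\eta$ by $\eta\cap(\nu\vee\zeta)$. It contains $\nu$, and its intersection with $\zeta$ is still contained in $\eta\cap\zeta\subseteq\nu$. So we still have an $n$-triple, and $(a,d)$ is still in its second member.

**Step 8.2.** *The aim is to get rid of words of length one.* If $x\mathrel\nu x^{n+1}$ for letters $x$, replace $a,d$ by $a^{n+1},d^{n+1}$, which are $\nu$-related to them and have the same contents.

Otherwise $\nu$ isolates letters, by Lemma 1(a), and we claim that $\eta$ isolates letters too. If not, $x\mathrel\eta x^{n+1}$ by Lemma 1(a). Take a chain of $\nu$- and $\zeta$-steps from $x$ to $x^{n+1}$. Its first nontrivial step cannot be a $\nu$-step, so $(x,w)\in\zeta$ for some $w\ne x$. As in (3), which needs only full invariance, $x\mathrel\zeta x^k$ for some $k\ge2$. Iterating $x\mathrel\zeta x\cdot x^{k-1}$ ($n$ times) and $x\mathrel\eta x\cdot x^n$ ($k-1$ times), we obtain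
$$(x,\,x^{1+n(k-1)})\in\eta\cap\zeta\subseteq\nu,$$
which contradicts that $\nu$ isolates letters. So in this case, if $a$ or $d$ is a letter, then $a=d$ and we are done.

Hence assume $|a|,|d|\ge2$.

**Step 8.3.** *The aim is to put $a$ and $d$ in one group: $a\,H_\nu\,d$.* By the induction hypothesis (void for $N=1$) the assumption of Proposition 5 holds, so $a\,R_\nu\,d$. Reversal of words maps $\kappa_n$ to itself (up to renaming letters in the generating pair) and $n$-triples to $n$-triples, and it respects joins and contents. It exchanges $R$ and $L$. The induction hypothesis concerns all $n$-triples, so Proposition 5 applies to the reversed triple and the reversed words, and gives $a\,L_\nu\,d$.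

**Step 8.4.** *The aim is to describe the group.* Let $e=a^n$, and let $K$ be the set of words of length $\ge2$ that are $H_\nu$-related to $a$. The image of $K$ in $F/\nu$ is the $\mathcal H$-class of $a$ in $(F/\nu)^2$, a group whose identity is the class of $e$. Hence $K$ is closed under products, every word of length $\ge2$ that is $\nu$-related to a word of $K$ is in $K$, and $h^ng\mathrel\nu g\mathrel\nu gh^n$ for all $g,h\in K$.

**Step 8.5.** *The aim is to push the chain into $K$.* Let $a=w_0,\dots,w_k=d$ be a chain of $\nu$- and $\zeta$-steps. If $\nu$ is c.p., then so is $\eta$ by Lemma 3, hence $c(a)=c(d)$; let $\varphi$ be an endomorphism that fixes the letters of $c(a)$ and maps all other letters into $c(a)$. If $\nu$ is not c.p., let $\varphi$ be the identity. In both cases $\varphi(a)=a$ and $\varphi(d)=d$. Put $g_i=e\,\varphi(w_i)\,e$. By Lemma 1(b) if $\nu$ is c.p., and by Lemma 1(c) if not, $g_i\,R_\nu\,e$ and $g_i\,L_\nu\,e$; so $g_i\,H_\nu\,e\,H_\nu\,a$ and $g_i\in K$. Each $(g_i,g_{i+1})$ is in $\nu$ or in $\zeta$. Moreover $g_0=eae\mathrel\nu a$, and $g_k=ede\mathrel\nu d$ because $a\,H_\nu\,d$.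 So $a$ and $d$ are joined by a chain of $\nu$- and $\zeta$-steps inside $K$. Merging steps and inserting trivial $\nu$-steps, we may assume that the kinds alternate.

**Step 8.6.** *The aim is to run the group argument of Section 2.* If the chain has at least two $\zeta$-steps, it contains a segment $g\mathrel\zeta h\mathrel\nu k\mathrel\zeta l$ in $K$. Put $t_1=g\,h^{n-1}k$ and $t_2=h\,h^{n-1}l$, as in (2). Both lie in $K$, and
$$t_1\mathrel\nu gh^{n-1}h=gh^n\mathrel\nu g,\qquad t_2=h^nl\mathrel\nu l,\qquad t_1\mathrel\zeta t_2,$$
the last because $g\mathrel\zeta h$ and $k\mathrel\zeta l$. So the segment can be replaced by $g\mathrel\nu t_1\mathrel\zeta t_2\mathrel\nu l$, with one $\zeta$-step fewer. Repeating this, and merging $\nu$-steps, we get $a\mathrel\nu t_1\mathrel\zeta t_2\mathrel\nu d$ for some $t_1,t_2$, or simply $a\mathrel\nu d$. In the former case, $\nu\subseteq\eta$ and $a\mathrel\eta d$ give $(t_1,t_2)\in\eta\cap\zeta\subseteq\nu$; hence $a\mathrel\nu d$. This proves Theorem A and, by Step 4.2, Theorem 1. $\blacksquare$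

## 9. Subvarieties, a necessary condition, and the exponent 2

**Subvarieties.** If $\mathcal V$ has completely regular square, so do all its subvarieties, and all of them are upper-modular. This has three consequences.

* The lattice of subvarieties of $\mathcal V$ is modular: for subvarieties $\mathcal Y\subseteq\mathcal W$ and $\mathcal Z$ of $\mathcal V$, the modular law is the upper-modularity of $\mathcal W$.
* $\mathbf{SEM}$ contains no pentagon $\mathcal Y\subset\mathcal W$, $\mathcal Z$ with $\mathcal Y\vee\mathcal Z=\mathcal W\vee\mathcal Z$, $\mathcal Y\wedge\mathcal Z=\mathcal W\wedge\mathcal Z$ and $\mathcal W\subseteq\mathcal V$. Indeed, then $\mathcal Y=\mathcal Y\vee(\mathcal Y\wedge\mathcal Z)=\mathcal Y\vee(\mathcal W\wedge\mathcal Z)=\mathcal W\wedge(\mathcal Y\vee\mathcal Z)=\mathcal W\wedge(\mathcal W\vee\mathcal Z)=\mathcal W$.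
* For every $\mathcal Z\in\mathbf{SEM}$, the map $\mathcal Y\mapsto\mathcal Y\vee\mathcal Z$ from $[\mathcal V\wedge\mathcal Z,\mathcal V]$ to $[\mathcal Z,\mathcal V\vee\mathcal Z]$ is injective with left inverse $\mathcal X\mapsto\mathcal V\wedge\mathcal X$, since $\mathcal V\wedge(\mathcal Y\vee\mathcal Z)=\mathcal Y\vee(\mathcal V\wedge\mathcal Z)=\mathcal Y$.

Can $S^2$ be relaxed to $S^3$? The answer is no, and the following theorem shows why. A variety is *periodic* if it satisfies $x^i\approx x^{i+q}$ for some $i,q\ge1$; then its groups satisfy $x^q=1$.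

> **Theorem 2.** Let $\mathcal V$ be a periodic upper-modular variety. Then $\mathcal V$ satisfies a nontrivial identity $xy\approx w$. Consequently $\mathcal V$ is commutative, or every nilsemigroup in $\mathcal V$ has zero multiplication.

(Here $x\neq y$ are letters. A nilsemigroup is a semigroup with $0$ in which every element has a power equal to $0$.)

**Step 9.1.** *The aim is to build a congruence $\eta\supseteq\nu$ in which $xy$ is related only to $yx$.* Suppose $\mathcal V$, with congruence $\nu$, satisfies no nontrivial identity $xy\approx w$. Let $I$ be the set of words that have length $\ge3$ or the form $b^2$ with $b$ a letter. It is an ideal of $F$ closed under endomorphisms. Let $\eta$ consist of the pairs $(u,u)$, the pairs $(bc,cb)$ with $b\ne c$ letters, and all pairs in $I\times I$. This is an equivalence. Multiplying $(bc,cb)$ by a word gives two words of length $\ge3$. An endomorphism sends $(bc,cb)$ to a pair of the same form, or to a pair of equal words (if $b,c$ go to the same letter), or to two words of length $\ge3$. So $\eta$ is a fully invariant congruence.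

It contains $\nu$: let $u\mathrel\nu u_1\ne u$. By assumption (and renaming) neither word is a product of two distinct letters. If $u$ were a letter, then for a letter $t\notin c(uu_1)$ we would have $ut\mathrel\nu u_1t\ne ut$, contrary to assumption; the same holds for $u_1$. So $u,u_1\in I$.

**Step 9.2.** *The aim is to choose $\zeta$ so that (1) fails.* The groups in $\mathcal V$ satisfy $x^q=1$ for some fixed $q$. Let $p$ be an odd prime not dividing $q$, and let $\mathcal Z$ be the variety generated by the nonabelian group of order $p^3$ and exponent $p$ (upper unitriangular $3\times3$ matrices over the field with $p$ elements). It consists of groups satisfying $x^p=1$; let $\zeta$ be its congruence. A member of $\mathcal V\wedge\mathcal Z$ is a group satisfying $x^q=1$ and $x^p=1$, hence trivial. So $\nu\vee\zeta=\nabla$ and $(xy,yx)\in\eta\cap(\nu\vee\zeta)$. On the other hand, $xy$ is alone in its $\nu$-class, its $\eta$-class is $\{xy,yx\}$, and $(xy,yx)\notin\zeta$. So $xy$ is alone in its class modulo $\nu\vee(\eta\cap\zeta)$. Hence (1) fails, and $\mathcal V$ is not upper-modular.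

**Step 9.3.** *The aim is the consequence for nilsemigroups.* Let $\mathcal V$ satisfy $xy\approx w$ with $w\ne xy$. If $w=yx$, then $\mathcal V$ is commutative. Let $w\neq yx$ and let $S\in\mathcal V$ be a nilsemigroup. If some letter occurs in exactly one of $xy,w$, substitute $0$ for it: the other side is identically $0$ on $S$, so $xy=0$. Otherwise $c(w)=\{x,y\}$ and $|w|\ge3$. If $w=p\,xy\,q$ with $pq\ne1$, then $xy=p^kxyq^k$ on $S$ for all $k$; as $S$ is nil, $xy=0$. If $w$ has no factor $xy$, then $w=y^ix^j$ with $i,j\ge1$. Applying $yx\approx x^iy^j$ to the factor $yx$ of $w$, we get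
$$xy\approx y^{i-1}x^iy^jx^{j-1}.$$
The right side has length $2(i+j)-2\ge4$ and a factor $xy$, so the previous case applies. $\square$

**Corollary (the exponent $2$ is sharp).** *For $k,n\ge1$ the variety $\mathcal V_{k,n}$ given by $x_1\cdots x_k\approx(x_1\cdots x_k)^{n+1}$ is upper-modular if and only if $k\le2$.*

**Proof.** If $k\le2$, then every $s\in S^2$ satisfies $s=s^{n+1}$, so $s$ lies in the cyclic group $\{s,\dots,s^n\}\subseteq S^2$, and Theorem 1 applies. If $k\ge3$, the variety is periodic: put all $x_i=x$. Its defining identity can be applied only to words of length at least $k\ge3$, so $xy\approx w$ holds in it only for $w=xy$, and Theorem 2 shows that it is not upper-modular. $\square$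

In particular "$S^2$ completely regular" cannot be replaced by "$S^k$ completely regular" for any $k\ge3$.

## 10. An upper-modular variety of nilsemigroups without completely regular square

The converse of Theorem 1 is false, even for proper varieties: *the variety $\mathcal N$ given by $xyz=0$, $xy=yx$ is upper-modular, but it does not have completely regular square.* The second claim is shown by $S=\{a,a^2,0\}$ with $a^3=0$, as in Section 1. We prove the first. Let $\nu$ be the congruence of $\mathcal N$. Its classes are the single letters, the sets $\{b^2\}$ and $\{bc,cb\}$ for letters $b\ne c$, and the set of all words of length $\ge3$, which we call $0$. Let $\nu_2$ be the join of $\nu$ with the congruence of $x^2=0$, and $\nu_3$ its join with the congruence of $xy=0$. The classes of $\nu_2$ are the single letters, the sets $\{bc,cb\}$, and the rest; the classes of $\nu_3$ are the single letters and the rest.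

**Step 10.1.** *The aim is to show that the fully invariant congruences containing $\nu$ are exactly $\nu\subset\nu_2\subset\nu_3\subset\nabla$.* We look at which of these a single new pair generates over $\nu$. A pair $(x,w)$ with $w\ne x$ yields $x\approx x^k$ with $k\ge2$ as in (3), hence $x\approx x^{2k-1}\approx0$ and so $\nabla$. A nontrivial pair of $\nu$-classes of words of length $\ge2$ is of one of the following forms ($b\neq c$ are letters).

* $(b^2,0)$ gives $x^2=0$, so $\nu_2$.
* $(bc,0)$ gives $xy=0$, so $\nu_3$.
* $(b^2,c^2)$ gives $x^2=0$ by $c\mapsto c^2$, and follows from it; so $\nu_2$.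
* $(bc,fg)$, where $f,g$ are letters, possibly equal, and the multisets $\{b,c\}$, $\{f,g\}$ differ. As $b\ne c$, some letter occurs on only one side. Replacing it by its cube shows that the other side is $0$, hence both are, and $xy=0$ follows; so $\nu_3$.

A fully invariant congruence containing $\nu$ is the join of those generated by its pairs over $\nu$, so it is one of the four.

**Step 10.2.** *The aim is to set up a contradiction to (1).* Let $\eta\supseteq\nu$ and $\zeta$ be given. If $\eta=\nabla$, then (1) is trivial. Otherwise put $\nu_1=\nu\vee(\eta\cap\zeta)$ and $\eta_1=\eta\cap(\nu\vee\zeta)$, and suppose $\nu_1\subset\eta_1$ properly. Note $\eta\cap\zeta\subseteq\nu_1$ and $\nu_1\vee\zeta=\nu\vee\zeta$. By Step 10.1 and $\eta\ne\nabla$, either $\nu_1=\nu$ and $\eta\supseteq\eta_1\supseteq\nu_2$, or $\nu_1=\nu_2$ and $\eta=\eta_1=\nu_3$.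

**Step 10.3.** *The aim is to exclude $\nu_1=\nu$.* Here $(x^2,x^3)\in\nu_2\subseteq\nu\vee\zeta$, and $x^2$ is alone in its $\nu$-class. The first nontrivial step of a chain gives $(x^2,w)\in\zeta$ with $w\ne x^2$. Then $(x^2,w_1)\in\zeta$ for some $w_1$ with $|w_1|\ge3$: if $|w|\ge3$, take $w_1=w$; if $w=x$, multiply by $x$ to get $(x^3,x^2)$; if $w$ is a letter other than $x$, substitute $x^3$ for it; if $|w|=2$, substitute $t\mapsto t^2$ for a letter $t\ne x$ of $w$. So $(x^2,w_1)\in\nu_2\cap\zeta\subseteq\eta\cap\zeta\subseteq\nu$, a contradiction.

**Step 10.4.** *The aim is to exclude $\nu_1=\nu_2$.* Here $(xy,x^3)\in\nu_3\subseteq\nu\vee\zeta=\nu_2\vee\zeta$, and the $\nu_2$-class of $xy$ is $\{xy,yx\}$. The chain must leave this class by a $\zeta$-step, so, up to renaming $x$ and $y$, $(xy,w)\in\zeta$ with $w\notin\{xy,yx\}$. If $|w|=1$, we may pass to a word of length $3$: substitute $xyx$ for $w$ if $w\notin\{x,y\}$; multiply by $y$ on the right if $w=x$, which gives $(xyy,xy)$; multiply by $x$ on the left if $w=y$, which gives $(xxy,xy)$. So we may assume $|w|\ge2$, and then $(xy,w)\in\nu_3\cap\zeta=\eta\cap\zeta\subseteq\nu_2$.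 But $w\notin\{xy,yx\}$, a contradiction. So (1) holds, and $\mathcal N$ is upper-modular. $\square$

Theorem 1 thus gives a sufficient condition for upper-modularity, and Theorem 2 a necessary one for periodic varieties; a full classification of upper-modular varieties is not claimed.
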